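# The logarithm in $\|T^n(I-T)\|$: decay rates from resolvent growth at one point of the unit circle

Throughout, $X$ is a complex Banach space, $T$ is a bounded linear operator on $X$, $\mathbb T$ is the unit circle, and $\sigma_u(T)=\sigma(T)\cap\mathbb T$. The operator $T$ is *power-bounded* if $\sup_{n\ge0}\|T^n\|<\infty$. In that case $\sigma(T)$ lies in the closed unit disc. We write $f\asymp g$ if each of $f,g$ is at most a constant times the other.

## 1. The natural guess $n^{-1/\alpha}$, tested on multiplication operators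

Let $T$ be power-bounded with $\sigma_u(T)\subseteq\{1\}$, and suppose that the resolvent grows at most polynomially as we approach $1$ along the circle:
$$\|(e^{i\theta}I-T)^{-1}\|\le C|\theta|^{-\alpha},\qquad 0<|\theta|\le\pi ,$$
with $\alpha\ge1$. How fast does $\|T^n(I-T)\|$ tend to $0$?

The guess is $n^{-1/\alpha}$. Heuristically, the part of $T$ at frequency $\theta$ is damped at rate $|\theta|^\alpha$ per step, so at time $n$ only the frequencies $|\theta|\lesssim n^{-1/\alpha}$ survive, and there $I-T$ has size about $|\theta|$. Let us test this.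

**Finite dimension.** If $\dim X<\infty$ and $\sigma_u(T)=\{1\}$, power-boundedness forbids a nontrivial Jordan block at $1$. So $T$ is the direct sum of an identity and an operator of spectral radius less than $1$ (possibly on the zero space), and $\|T^n(I-T)\|$ decays exponentially.

**Multiplication operators.** Let $\Omega=\{z_\varphi=(1-\tfrac12|\varphi|^\alpha)e^{i\varphi}:|\varphi|\le1\}$ and let $T$ be multiplication by $z$ on $C(\Omega)$. Then $\|T\|\le1$, $\sigma(T)=\Omega$, $\sigma_u(T)=\{1\}$, and $\|(e^{i\theta}-T)^{-1}\|=1/\operatorname{dist}(e^{i\theta},\Omega)$. If $|\varphi|\ge|\theta|/2$, then $|e^{i\theta}-z_\varphi|\ge1-|z_\varphi|\ge\frac12(|\theta|/2)^\alpha$. If $|\varphi|<|\theta|/2$, the angle between the two points is some $\omega\in[|\theta|/2,\pi]$. The distance from $e^{i\theta}$ to the ray through $z_\varphi$ is then $\sin\omega\ge2\omega/\pi$ if $\omega\le\pi/2$, and $1$ otherwise; in both cases it is at least $|\theta|/\pi\ge \pi^{-\alpha}|\theta|^\alpha$.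 So the resolvent is $O(|\theta|^{-\alpha})$. Next,
$$\|T^n(I-T)\|=\max_{|\varphi|\le1}|z_\varphi|^n|1-z_\varphi|\le\max_\varphi e^{-n|\varphi|^\alpha/2}\cdot\tfrac32|\varphi|\le\tfrac32\Big(\sup_{v>0}ve^{-v^\alpha/2}\Big)n^{-1/\alpha}.$$
At $\varphi=n^{-1/\alpha}$ we have $|z_\varphi|^n=(1-\frac1{2n})^n\ge\frac12$ and $|1-z_\varphi|\ge\sin\varphi\ge\frac2\pi\varphi$, so the norm is at least $n^{-1/\alpha}/\pi$. The rate is exactly $n^{-1/\alpha}$, as guessed.

**What is known.** The problem comes from Charles Batty and David Seifert, "Some developments around the Katznelson-Tzafriri theorem", arXiv:2204.13411 (2022). Under the hypotheses above one has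
$$\|T^n(I-T)\|=O\Big(\frac{(\log n)^{1/\alpha}}{n^{1/\alpha}}\Big).$$
So in general there is an additional logarithm. For every $\alpha>2$ this bound is sharp: some power-bounded $T_\alpha$ with $\sigma_u(T_\alpha)=\{1\}$ and resolvent $O(|\theta|^{-\alpha})$ as $\theta\to0$ satisfies $\limsup_n \frac{n^{1/\alpha}}{(\log n)^{1/\alpha}}\|T_\alpha^n(I-T_\alpha)\|>0$. For $\alpha=1$ it is not sharp: then $\|T^n(I-T)\|=O(n^{-1})$, as guessed. The problem is to decide, for each $\alpha\in(1,2]$, whether there are examples in which the logarithm is attained.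

The multiplication operators and the case $\alpha=1$ suggest that the logarithm disappears for small $\alpha$. That is wrong: the logarithm is attained for every $\alpha>1$.

## 2. Wave-packet arithmetic: where a logarithm can come from

If $\|(e^{i\theta}-T)^{-1}\|\le m$, the Neumann series bounds the resolvent by $2m$ on the disc of radius $1/(2m)$ about $e^{i\theta}$. So a resolvent bound $m(|\theta|)$ on the circle always reaches into the unit disc, to depth comparable with $1/m(|\theta|)$.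

Let us build the extremal operator directly from this. Take the left shift $S(x_k)=(x_{k+1})$ on bounded sequences whose transform $F_x(\lambda)=\sum_{k\ge0}x_k\lambda^{-k-1}$ extends past the circle to depth $h(\theta)\approx 1/m(|\theta|)$ and is bounded there by a constant times $m(|\theta|)$. Consider a wave packet: frequency $\delta$, height $1$, centered at time $n$, of width $w$. Then $|x_n-x_{n+1}|\approx\delta$, so if $\|x\|=O(1)$ we get $\|S^n(I-S)\|\gtrsim\delta$. How large may $n$ be? At the point $(1-\eta)e^{i\delta}$ the transform has size about $we^{\eta n}$, and $\eta$ may be as large as $h(\delta)\approx1/m(\delta)$. The requirement $we^{n/m(\delta)}\lesssim m(\delta)$ allows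
$$n\approx m(\delta)\log\frac{m(\delta)}w .$$
To resolve the frequency $\delta$ we need $w\gtrsim1/\delta$. With $w=1/\delta$ we get $n\approx m(\delta)\log(\delta m(\delta))$; with $w=\delta^{-1}(\delta m(\delta))^{\gamma}$ and a fixed $\gamma<1$ we lose only a constant factor. For $m(\theta)=\theta^{-\alpha}$ the logarithm is $(\alpha-1)\log(1/\delta)$, which is absent exactly when $\alpha=1$.

This is only a heuristic. Two of its points need real arguments: that $S$ is power-bounded on this space (Sections 4 and 5), and that the packet stays below $m$ at all other frequencies (Section 6).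

## 3. Growth functions and the three theorems

**Hypothesis (M).** $m:(0,\pi]\to(0,\infty)$ is continuous, $q(\theta):=\theta m(\theta)$ is non-increasing, and $q\ge1$. Put
$$N(\theta):=m(\theta)\log\big(e+\theta m(\theta)\big),\qquad0<\theta\le\pi.$$

**Hypothesis (D).** $m(\theta/2)\le K\,m(\theta)$ for $0<\theta\le\pi$.

Note that $K\ge2$, since $m(\theta/2)=\frac2\theta q(\theta/2)\ge2m(\theta)$. The model example is $m(\theta)=\pi^{\alpha-1}\theta^{-\alpha}$ with $\alpha\ge1$: here $q(\theta)=(\pi/\theta)^{\alpha-1}\ge1$ is non-increasing and $K=2^\alpha$.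

Under (M), $m=q/\theta$ is strictly decreasing and $m(\theta)\ge1/\theta$. Hence $N$ is a continuous, strictly decreasing bijection $(0,\pi]\to[N(\pi),\infty)$. For its inverse we have
$$N^{-1}(t)\le N^{-1}(t/\lambda)\le\lambda N^{-1}(t)\qquad(\lambda\ge1,\ t/\lambda\ge N(\pi)).\tag{1}$$
The first inequality is monotonicity. For the second, let $\theta=N^{-1}(t)$. If $\lambda\theta>\pi$ there is nothing to prove. If $\lambda\theta\le\pi$, then, since $\theta N(\theta)=q\log(e+q)$ is non-increasing, $N(\lambda\theta)\le N(\theta)/\lambda=t/\lambda$, so $\lambda\theta\ge N^{-1}(t/\lambda)$. Also $N(1/t)\ge m(1/t)\ge t$ for $t\ge 1/\pi$, so $N^{-1}(t)\ge1/t$ for large $t$.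

**Theorem 1.** For every $\alpha>1$ there are a complex Banach space $X$, a power-bounded $T$ on $X$ and $\kappa>0$ with $\sigma_u(T)=\{1\}$, $\|(e^{i\theta}I-T)^{-1}\|=O(|\theta|^{-\alpha})$ for $0<|\theta|\le\pi$, and $\|T^n(I-T)\|\ge\kappa(\log n/n)^{1/\alpha}$ for all large $n$.

In particular, for every $\alpha\in(1,2]$ the answer to the problem is yes, with a positive liminf in place of a limsup.

**Theorem 2 (lower bound).** Let $m$ satisfy (M) and (D). There are a complex Banach space $X$ and a power-bounded $S$ on $X$ with $\sigma_u(S)=\{1\}$, $\|(e^{i\theta}I-S)^{-1}\|\le C\,m(|\theta|)$ for $0<|\theta|\le\pi$, and $\|S^n(I-S)\|\ge\kappa N^{-1}(n)$ for all large $n$, where $C,\kappa>0$.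

**Theorem 3 (upper bound; not needed for Theorem 1).** Let $m$ satisfy (M), let $T$ be power-bounded on a complex Banach space with $\sigma_u(T)\subseteq\{1\}$ and $\|(e^{i\theta}I-T)^{-1}\|\le B\,m(|\theta|)$ for $0<|\theta|\le\pi$, where $B\ge1$. Then $\|T^n(I-T)\|=O(N^{-1}(n))$.

So under (M) and (D), $N^{-1}(n)$ is exactly the optimal rate.

**Theorem 2 implies Theorem 1.** Take $m(\theta)=\pi^{\alpha-1}\theta^{-\alpha}$ with $\alpha>1$. Let $\theta=N^{-1}(t)$ and $t\to\infty$, so $\theta\to0$. Since $q(\theta)=(\pi/\theta)^{\alpha-1}\to\infty$, we have $\log(e+q)\sim(\alpha-1)\log(1/\theta)$, so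
$$t=N(\theta)\sim\pi^{\alpha-1}(\alpha-1)\,\theta^{-\alpha}\log(1/\theta).$$
Taking logarithms, $\log t\sim\alpha\log(1/\theta)$. Substituting back, $\theta^\alpha\sim\pi^{\alpha-1}\frac{\alpha-1}\alpha\frac{\log t}t$. Hence $N^{-1}(n)\asymp(\log n/n)^{1/\alpha}$, and Theorem 2 gives Theorem 1. $\square$

**Other growths.** For $m(\theta)=\theta^{-1}$ we have $q=1$ and $N(\theta)=\theta^{-1}\log(e+1)$, so the rate is $1/n$. Hence among the growths $\theta^{-\alpha}$, $\alpha\ge1$, the bound $(\log n/n)^{1/\alpha}$ is sharp if and only if $\alpha>1$. In between, take $m(\theta)=\theta^{-1}(1+\log\frac\pi\theta)^\kappa$ with $\kappa>0$. Then (M) is clear, and (D) holds because $q(\theta/2)/q(\theta)\le(1+\log2)^\kappa$. With $\ell=\log(1/\theta)$ we have $N(\theta)\asymp\theta^{-1}\ell^\kappa\log\ell$ as $\theta\to0$. If $t=N(\theta)$, then $\log t\sim\ell$, so the optimal rate is $N^{-1}(n)\asymp n^{-1}(\log n)^\kappa\log\log n$.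

Sections 4 to 7 prove Theorem 2 and Section 8 proves Theorem 3. For the original question one may read $m(\theta)=\pi^{\alpha-1}\theta^{-\alpha}$, $K=2^\alpha$ in Sections 4 to 7.

## 4. A domain reaching inside the disc, and an estimate that averages logarithms

Let $m$ satisfy (M) and (D). For $\lambda\ne0$ let $\arg\lambda\in(-\pi,\pi]$ and $a(\lambda)=|\arg\lambda|$. This is the angular distance from $\lambda$ to the positive real axis, so $a$ is $1$-Lipschitz for angular distance. Put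
$$h(\theta)=\frac1{16\,m(|\theta|)}\quad(0<|\theta|\le\pi),\qquad h(0)=0,\qquad D=\{re^{i\theta}:|\theta|\le\pi,\ r>1-h(\theta)\}.$$
Since $m(\theta)\ge1/\theta$, we have $h(\theta)\le|\theta|/16<1/4$. So $h$ is continuous (also at $0$), even, and increasing in $|\theta|$. Therefore $D$ is open. It is connected, being a union of outward rays that all meet the connected set $\{|\lambda|>1\}\subset D$. Points of $D$ have modulus greater than $3/4$, and points of $D$ with $a=0$ have modulus greater than $1$. Every $e^{i\theta}$ with $0<|\theta|\le\pi$ lies in $D$; the point $1$ does not.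

We shall use repeatedly:
$$0<a\le\pi,\quad0<\tau\le\pi,\quad a\le2\tau\quad\Longrightarrow\quad m(\tau)\le m(a/2)\le K\,m(a).\tag{2}$$

**Lemma 0.** Let $\lambda=re^{i\theta}$ with $0<|\theta|\le\pi$, let $h=h(\theta)$, $s=h/(4K)$, and suppose $|r-1|\le h/(4K)$. If $|\mu-\lambda|\le s$, then
$$\mu\in D,\qquad\big||\mu|-1\big|\le\frac h{2K},\qquad\frac{|\theta|}2\le a(\mu)\le\frac{3|\theta|}2,\qquad m(a(\mu))\le K\,m(|\theta|).$$

*Proof.* As $K\ge2$, $s\le h/8\le|\theta|/128$ and $r\ge1-h/8\ge31/32$. The angle between $\mu$ and $\lambda$ is at most $\arcsin(s/r)\le\frac\pi2\cdot\frac sr\le2s\le|\theta|/64$. This gives the bounds on $a(\mu)$, and then $m(a(\mu))\le m(|\theta|/2)\le Km(|\theta|)$. Next, $||\mu|-1|\le|r-1|+s\le h/(2K)$. Finally $h(\arg\mu)\ge h(|\theta|/2)\ge h/K>h/(2K)\ge||\mu|-1|$, so $|\mu|>1-h(\arg\mu)$, that is, $\mu\in D$. $\square$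

**The obstacle to power-boundedness.** For the shift, $F_{S^nx}(\mu)=\mu^nF_x(\mu)-\sum_{k<n}x_k\mu^{n-1-k}$. Outside the circle, $|F_{S^nx}(\mu)|\le\|x\|_\infty/(|\mu|-1)$. Inside, the formula gives $|F_x(\mu)|+\|x\|_\infty/(1-|\mu|)$. Both bounds are uniform in $n$, but both blow up at $|\mu|=1$; on the circle itself the formula gives only $|F_x(\mu)|+n\|x\|_\infty$. The maximum principle on a small disc does not help, since every circle around a point of $\mathbb T$ crosses $\mathbb T$, where there is no bound.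

However, $\log\frac1{||\mu|-1|}$ is *integrable* over such a circle, and $\log|G|$ is subharmonic for analytic $G$: its value at the center is at most its circular mean. So we average logarithms. The model computation is $\frac1{2\pi}\int_0^{2\pi}\log|\cos\varphi|\,d\varphi=-\log2$. It is the special case $b=0$ of (3) below.

**Lemma 1.** Let $G$ be analytic on $D$ and $M\ge0$ with
$$|G(\mu)|\le M\Big(m(a(\mu))+\frac1{||\mu|-1|}\Big)\qquad\text{for }\mu\in D,\ |\mu|\ne1,\ a(\mu)\ne0.$$
Then $|G(\lambda)|\le C_1M\,m(a(\lambda))$ for all $\lambda\in D$ with $a(\lambda)\ne0$, where $C_1=512K$.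

*Proof.* If $M=0$, then $G=0$ by continuity. Let $M>0$, $\lambda=re^{i\theta}\in D$ with $\theta\neq0$, and $h=h(\theta)$.

If $|r-1|\ge h/(4K)$, the hypothesis at $\lambda$ gives $|G(\lambda)|\le M(m(|\theta|)+4K/h)=(1+64K)M\,m(|\theta|)$, which is enough.

Now let $|r-1|<h/(4K)$ and $s=h/(4K)$. By Lemma 0 the closed disc $|\mu-\lambda|\le s$ lies in $D\cap\{a\ne0\}$. For $\mu$ in this disc with $|\mu|\ne1$,
$$m(a(\mu))\le K\,m(|\theta|)=\frac K{16h}\le\frac{2K}h\le\frac1{||\mu|-1|},\qquad\text{so}\qquad|G(\mu)|\le\frac{2M}{||\mu|-1|}.$$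
Parametrize the boundary as $\mu=\lambda+se^{i(\theta+\varphi)}=e^{i\theta}(r+se^{i\varphi})$. Then
$$|\mu|^2-1=r^2+s^2-1+2rs\cos\varphi=2rs(b+\cos\varphi),\qquad b=\frac{r^2+s^2-1}{2rs}\in\mathbb R.$$
Since $|\mu|\le2$, dividing by $|\mu|+1\le3$ gives $||\mu|-1|\ge\frac{2rs}3|b+\cos\varphi|$. In particular $|\mu|=1$ for at most two values of $\varphi$ modulo $2\pi$. With $z=e^{i\varphi}$,
$$|b+\cos\varphi|=\tfrac12|z^2+2bz+1|=\tfrac12|z-z_1||z-z_2|.$$
By Jensen's formula the mean of $\log|z-z_j|$ over $|z|=1$ is $\log^+|z_j|\ge0$. Hence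
$$\frac1{2\pi}\int_0^{2\pi}\log|b+\cos\varphi|\,d\varphi\ge-\log2.\tag{3}$$
(For $b=0$, $z_{1,2}=\pm i$ and there is equality.) By subharmonicity of $\log|G|$,
$$\log|G(\lambda)|\le\log(2M)-\log\frac{2rs}3+\log2=\log(2M)-\log\frac{rs}3 .$$
Since $r\ge31/32$, this means $|G(\lambda)|\le\frac{6M}{rs}\le\frac{8M}s=\frac{32KM}h=512K\,M\,m(|\theta|)$. $\square$

## 5. The left shift on sequences with extendable transform

For $x=(x_k)_{k\ge0}\in\ell^\infty$ let $F_x(\lambda)=\sum_{k\ge0}x_k\lambda^{-k-1}$, $|\lambda|>1$.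

**Definition.** $X$ is the set of $x\in\ell^\infty$ for which $F_x$ extends analytically to $D$ (uniquely, as $D$ is connected; the extension is again called $F_x$) with
$$p(x):=\sup\Big\{\frac{|F_x(\lambda)|}{m(a(\lambda))}:\lambda\in D,\ a(\lambda)\ne0\Big\}<\infty,\qquad\|x\|:=\|x\|_\infty+p(x).$$

*Examples.* For $x=(1,0,0,\dots)$, $F_x=1/\lambda$. On $D$ this is at most $4/3$ in modulus, while $m(a)\ge1/a\ge1/\pi$, so $x\in X$ with $p(x)\le4\pi/3$. For $x=(1,1,1,\dots)$, $F_x=1/(\lambda-1)$. As in Section 1, $1$ has distance at least $a/\pi$ from the ray at angle $a$, so $|F_x|\le\pi/a\le\pi m(a)$ and $x\in X$. For $x_k=e^{i\theta_0k}$ with $0<|\theta_0|\le\pi$, $F_x=1/(\lambda-e^{i\theta_0})$ has a pole in $D$, so $x\notin X$.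

Eigenvectors of the shift do not show a logarithm. If $x_k=\zeta^k$ lies in $X$, then $\zeta\notin D$, so $\zeta=0$ or $\eta:=1-|\zeta|\ge h(\arg\zeta)$. In the second case $|\zeta|^n|1-\zeta|\le e^{-n\eta}(\eta+a)\le\frac1n+ae^{-nh(a)}$ with $a=a(\zeta)$, which for $m(\theta)=\pi^{\alpha-1}\theta^{-\alpha}$ is $O(n^{-1/\alpha})$. This is why we use wave packets.

**$X$ is a Banach space.** Let $(x^{(j)})$ be Cauchy in $X$ and $x=\lim x^{(j)}$ in $\ell^\infty$. The function $m\circ a$ is bounded on compact subsets of $D\cap\{a\ne0\}$, and $|F_y(\lambda)|\le\|y\|_\infty/(|\lambda|-1)$ for $|\lambda|>1$. So the $F_{x^{(j)}}$ are uniformly Cauchy on compact subsets of each of the open sets $D\cap\{a\ne0\}$ and $\{|\lambda|>1\}$, whose union is $D$. The two limits are analytic and agree on the overlap, so they define an analytic function on $D$. It equals $F_x$ for $|\lambda|>1$, because $x^{(j)}\to x$ in $\ell^\infty$. Letting $i\to\infty$ pointwise in $|F_{x^{(j)}}-F_{x^{(i)}}|\le p(x^{(j)}-x^{(i)})\,m(a)$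 gives $p(x^{(j)}-x)\le\limsup_ip(x^{(j)}-x^{(i)})\to0$ as $j\to\infty$. So $x\in X$ and $x^{(j)}\to x$ in $X$.

Let $S(x_k)=(x_{k+1})$. Directly from the series, and then on $D$ by continuation,
$$F_{Sx}(\lambda)=\lambda F_x(\lambda)-x_0.\tag{4}$$

**Step 1: $S$ maps $X$ to $X$ and is power-bounded.** Iterating (4), for $x\in X$,
$$F_{S^nx}(\lambda)=\lambda^nF_x(\lambda)-\sum_{k<n}x_k\lambda^{n-1-k},$$
which is analytic on $D$. For $|\mu|>1$, $|F_{S^nx}(\mu)|\le\|x\|_\infty/(|\mu|-1)$. For $\mu\in D$ with $|\mu|<1$ we have $a(\mu)\neq0$ and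
$$|F_{S^nx}(\mu)|\le|F_x(\mu)|+\frac{\|x\|_\infty}{1-|\mu|}\le\|x\|\Big(m(a(\mu))+\frac1{1-|\mu|}\Big).$$
Lemma 1 with $M=\|x\|$ gives $p(S^nx)\le C_1\|x\|$. Hence $\|S^n\|\le1+C_1$ for all $n\ge0$.

**Step 2: the resolvent on the circle is $O(m)$.** Let $\lambda_0=e^{i\theta_0}$ and $\tau=|\theta_0|\in(0,\pi]$, so $\lambda_0\in D$.

*Injectivity of $\lambda_0-S$.* If $y\in X$ and $Sy=\lambda_0y$, then $y_k=\lambda_0^ky_0$ and $F_y=y_0/(\lambda-\lambda_0)$, which extends analytically across $\lambda_0\in D$ only if $y_0=0$.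

*A candidate for the inverse.* Given $x\in X$, put $y_n:=F_{S^nx}(\lambda_0)$. By Step 1, $|y_n|\le m(\tau)p(S^nx)\le C_1m(\tau)\|x\|$, so $y\in\ell^\infty$. By (4) applied to $S^nx$, $y_{n+1}=\lambda_0y_n-x_n$, that is, $\lambda_0y-Sy=x$. Taking transforms for $|\lambda|>1$, with $y_0=F_x(\lambda_0)$, we get $\lambda_0F_y-(\lambda F_y-y_0)=F_x$, so
$$F_y(\lambda)=\frac{F_x(\lambda)-F_x(\lambda_0)}{\lambda_0-\lambda}.$$
The right side is analytic on $D$, since the singularity at $\lambda_0$ is removable.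

*Bound for $p(y)$.* Write $p=p(x)$, $s_0=h(\theta_0)/(4K)=\frac1{64Km(\tau)}$, and let $\lambda\in D$ with $a=a(\lambda)\ne0$.

(a) Let $|\lambda-\lambda_0|<s_0$. On the circle $|\mu-\lambda_0|=s_0$, Lemma 0 (with $r=1$) gives $\mu\in D$ and $|F_x(\mu)|\le pKm(\tau)$. By the maximum principle, $|F_y(\lambda)|\le\frac{(K+1)m(\tau)p}{s_0}=64K(K+1)m(\tau)^2p$. Also by Lemma 0, $a\le\frac32\tau\le2\tau$, so (2) gives $|F_y(\lambda)|/m(a)\le64K^2(K+1)m(\tau)p$.

(b) Let $|\lambda-\lambda_0|\ge s_0$ and $a\le2\tau$. By (2), $m(\tau)\le Km(a)$, so $|F_y(\lambda)|\le(m(a)+m(\tau))p/s_0\le64K(1+K)m(\tau)m(a)p$.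

(c) Let $a>2\tau$. The angular distance $\omega$ between $\lambda$ and $\lambda_0$ satisfies $a/2\le a-\tau\le\omega\le\pi$. The distance from $\lambda_0$ to the ray from $0$ through $\lambda$ is $\sin\omega\ge2\omega/\pi$ if $\omega\le\pi/2$, and $1$ otherwise. So $|\lambda-\lambda_0|\ge a/\pi$. Using $a\,m(a)\ge1$ and $1/a\le1/\tau\le m(\tau)$,
$$\frac{|F_y(\lambda)|}{m(a)}\le\pi p\Big(\frac1a+\frac{m(\tau)}{a\,m(a)}\Big)\le2\pi\,m(\tau)p.$$

So $y\in X$, the operator $\lambda_0-S$ is bijective, and $\|(e^{i\theta_0}-S)^{-1}\|\le C_2m(|\theta_0|)$ with $C_2=C_2(K)$. In particular $\sigma_u(S)\subseteq\{1\}$.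

## 6. Gaussian wave packets and the choice of their width

Fix $\delta\in(0,1]$, write $q=q(\delta)=\delta m(\delta)\ge1$, let $w\ge1$ and $n\ge1$ be an integer, and set
$$x_k=e^{i\delta k}e^{-(k-n)^2/w^2}\quad(k\in\mathbb Z),\qquad x=(x_k)_{k\ge0}.$$

**Step 3a: reduction to a two-sided sum.** The aim is to remove the cut at $k=0$ and compute. Clearly $\|x\|_\infty\le1$. Because of the Gaussian decay, $F_x$ converges on $\mathbb C\setminus\{0\}\supset D$, and $|F_x(\mu)|\le\frac1{|\mu|-1}$ for $|\mu|>1$. For $\mu\in D$, $|\mu|<1$,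
$$F_x(\mu)=\Phi(\mu)-\sum_{k<0}x_k\mu^{-k-1},\qquad\Phi(\mu)=\sum_{k\in\mathbb Z}x_k\mu^{-k-1},\qquad\Big|\sum_{k<0}x_k\mu^{-k-1}\Big|\le\sum_{j\ge0}|\mu|^j=\frac1{1-|\mu|}.\tag{5}$$
So if $|\Phi(\mu)|\le C_4\,m(a(\mu))$ for $\mu\in D$, $|\mu|<1$, then Lemma 1 with $M=\max(1,C_4)$ gives $p(x)\le C_1\max(1,C_4)$. Lemma 1 thus also absorbs the error from the cut.

Write $\mu=e^{-\varepsilon+i\theta}$ with $\theta=\arg\mu$ and $a=|\theta|\in(0,\pi]$. Since $h\le\frac14$,
$$0<\varepsilon\le-\log(1-h(\theta))\le2h(\theta)=\frac1{8m(a)}.\tag{6}$$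
Put $\xi=\varepsilon+i(\delta-\theta)$. Then $x_k\mu^{-k}=e^{k\xi}e^{-(k-n)^2/w^2}$. Substitute $k=n+l$ and apply Poisson summation $\sum_lf(l)=\sum_j\int_{\mathbb R}f(t)e^{2\pi ijt}dt$ to the Schwartz function $f(t)=e^{t\xi-t^2/w^2}$. Together with $\int_{\mathbb R}e^{t\zeta-t^2/w^2}dt=\sqrt\pi\,w\,e^{w^2\zeta^2/4}$ for $\zeta\in\mathbb C$ this gives
$$\Phi(\mu)=\mu^{-1}e^{n\xi}\sum_{l\in\mathbb Z}e^{l\xi-l^2/w^2}=\mu^{-1}e^{n\xi}\sqrt\pi\,w\sum_{j\in\mathbb Z}e^{w^2(\xi+2\pi ij)^2/4}.\tag{7}$$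
The $j$-th summand has modulus $e^{w^2(\varepsilon^2-(\delta-\theta+2\pi j)^2)/4}$. Let $d=\min_j|\delta-\theta+2\pi j|$. The non-negative numbers among the $\delta-\theta+2\pi j$, in increasing order, are at least $d+2\pi\nu$, $\nu=0,1,2,\dots$, and likewise for the absolute values of the negative ones. Since $(d+2\pi\nu)^2\ge d^2+4\pi^2\nu^2$ and $w\ge1$,
$$\sum_je^{-w^2(\delta-\theta+2\pi j)^2/4}\le2e^{-w^2d^2/4}\sum_{\nu\ge0}e^{-\pi^2\nu^2}\le3e^{-w^2d^2/4}.$$
With $|\mu|^{-1}\le4/3$ and $4\sqrt\pi\le8$,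
$$|\Phi(\mu)|\le8w\exp\Big(\varepsilon n+\frac{w^2}4(\varepsilon^2-d^2)\Big).\tag{8}$$

**The width $w=1/\delta$ fails.** This is the first width one would try. Let $m(\theta)=\pi^{\alpha-1}\theta^{-\alpha}$ with $1<\alpha\le2$, fix any $A>0$, and let $w=1/\delta$, $n=\lfloor A N(\delta)\rfloor$, $L=\log q(\delta)$. We claim that $p(x)$ is unbounded as $\delta\to0$.

For small $\delta$, $n\ge\frac A2m(\delta)L$. Consider $\mu=e^{-h(a)+ia}$ with $a=u\delta\le1$, $u\ge1$; it lies in $D$ as $e^{-h}>1-h$. Here $\varepsilon=\frac1{16m(a)}$ and $m(\delta)/m(a)=u^\alpha$, so $\varepsilon n\ge\frac A{32}u^\alpha L$. In (7), apart from the common factor $e^{w^2\varepsilon^2/4}$, the summand $j=0$ has modulus $e^{-(u-1)^2/4}\ge e^{-w^2/4}$. Since $|\delta-a+2\pi j|\ge2\pi|j|-1\ge5|j|$ for $j\ne0$, the other summands add up to at most $3e^{-25w^2/4}\le\frac12e^{-w^2/4}$. Hence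
$$|\Phi(\mu)|\ge\frac{\sqrt\pi}2w\,e^{\varepsilon n-(u-1)^2/4}\ge\frac1{2\delta}\exp\Big(\frac A{32}u^\alpha L-\frac{u^2}4\Big).$$
If we had $p(x)\le P$ for all small $\delta$, then by (5) and $1-e^{-\varepsilon}\ge\varepsilon/2$, $|\Phi(\mu)|\le(P+32)m(a)\le(P+32)m(\delta)=(P+32)\delta^{-1}e^L$. So the exponent would be at most $L+\log(2P+64)$. For $\alpha<2$ take $u=(AL/16)^{1/(2-\alpha)}$, which tends to infinity, while $u\delta\to0$. Then $\frac{u^2}4=\frac A{64}u^\alpha L$ and the exponent is $\frac A{64}u^\alpha L$, a contradiction. For $\alpha=2$ take $u=1/\delta$: the exponent is $\delta^{-2}(\frac A{32}L-\frac14)\ge\frac A{64}\delta^{-2}L$ once $L\ge16/A$, again a contradiction.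

So the gain $e^{\varepsilon n}$ at frequencies $u\delta$ with $u$ large exceeds the Gaussian damping $e^{-u^2/4}$. The packet must be more sharply localized in frequency, hence wider in time. Write $w=\delta^{-1}q^\gamma$. There are two demands.

- At the peak, $we^{\varepsilon n}\lesssim m(\delta)=\delta^{-1}q$. If we choose $n$ so that $e^{\varepsilon n}\lesssim q^{1/4}$ there, this permits $\gamma\le3/4$.
- At frequency $u\delta$, $u>1$, (6) and $m(a)\ge1/a$ give $\varepsilon\le u\delta/8$, hence $\varepsilon n\lesssim uq\log(e+q)$ when $n\lesssim N(\delta)$. The damping exponent is of order $q^{2\gamma}u^2$. It wins if $2\gamma>1$.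

The choice $\gamma=3/4$ meets both, and it spends only part of the factor $q$, so a multiple of $\log q$ survives in $n$.

**Step 3b: the packets have bounded norm.** Let $A=2/K\le1$. From now on
$$w=\delta^{-1}q^{3/4}\ge1,\qquad 1\le n\le A\,N(\delta)=A\,m(\delta)\log(e+q).$$

**Claim.** $x\in X$ and $\|x\|\le C_5$ with $C_5$ depending only on $K$.

By Step 3a it suffices to prove $|\Phi(\mu)|\le C_4m(a)$ with $C_4=C_4(K)$, for $\mu=e^{-\varepsilon+i\theta}\in D$ with $|\mu|<1$.

*(i) The peak, $|\theta-\delta|\le\delta/2$.* Then $a\le2\delta$, so $m(\delta)\le Km(a)$ by (2), and (6) gives $\varepsilon\le\frac K{8m(\delta)}$. Thus $\varepsilon n\le\frac{KA}8\log(e+q)=\frac14\log(e+q)$, and $e^{\varepsilon n}\le(e+q)^{1/4}\le(4q)^{1/4}\le2q^{1/4}$. Moreover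
$$w^2\varepsilon^2\le\delta^{-2}q^{3/2}\frac{K^2}{64\,m(\delta)^2}=\frac{K^2}{64}q^{-1/2}\le K^2 .$$
By (8), $|\Phi|\le8\delta^{-1}q^{3/4}\cdot2q^{1/4}e^{K^2}=16e^{K^2}m(\delta)\le16Ke^{K^2}m(a)$.

*(ii) Away from the peak, $|\theta-\delta|>\delta/2$.* First, $d\ge\max(a/3,\delta/2)$. Indeed $\delta-\theta>-\pi$. If also $\delta-\theta\le\pi$, then $d=|\theta-\delta|>\delta/2$, and $a\le|\theta-\delta|+\delta\le3|\theta-\delta|=3d$. Otherwise $\pi<\delta-\theta<\pi+\delta$, and $d=2\pi-(\delta-\theta)\ge\pi-\delta\ge2$, which exceeds both $a/3$ and $\delta/2$. Next, $\varepsilon\le\frac1{8m(a)}\le\frac a8\le\frac{3d}8$, so $\varepsilon^2\le d^2/4$, and the exponent in (8) is at most $\varepsilon n-\frac3{16}w^2d^2$. Below, $C$ denotes absolute constants.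

*(ii-1) Let $a\le\delta$.* Then $\varepsilon\le\frac1{8m(a)}\le\frac1{8m(\delta)}$, so $\varepsilon n\le\log(e+q)$. From $d\ge\delta/2$ we get $w^2d^2\ge q^{3/2}/4$. Hence
$$|\Phi|\le8\delta^{-1}q^{3/4}(e+q)e^{-3q^{3/2}/64}\le C\delta^{-1}\le C\,m(\delta)\le C\,m(a).$$

*(ii-2) Let $a=u\delta$ with $u>1$.* Since $1/m(a)\le a=u\delta$, we have $\varepsilon n\le\frac18u\,\delta m(\delta)\log(e+q)=\frac18uq\log(e+q)$. From $d\ge a/3$, $w^2d^2\ge q^{3/2}u^2/9$, so $\frac3{16}w^2d^2\ge\frac1{48}q^{3/2}u^2$. Split this damping into two halves: the exponent is at most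
$$f-\tfrac1{96}q^{3/2}u^2,\qquad f=\tfrac18uq\log(e+q)-\tfrac1{96}q^{3/2}u^2 .$$
If $q^{1/2}\ge12\log(e+q)$, then $f\le0$ because $u\ge1$. The remaining $q\ge1$ lie in an absolute bounded set, and there, maximizing the quadratic over $u$, $f\le\frac38q^{1/2}\log^2(e+q)\le C$. So $f\le C_3$ with $C_3$ absolute. With $t=q^{3/4}u$,
$$|\Phi|\le8e^{C_3}\delta^{-1}q^{3/4}e^{-t^2/96}=8e^{C_3}\delta^{-1}u^{-1}\,te^{-t^2/96}\le\frac C{u\delta}=\frac Ca\le C\,m(a),$$
as $te^{-t^2/96}$ is bounded for $t>0$. The claim is proved. $\square$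

## 7. The lower bound for $\|S^n(I-S)\|$

**Step 4a: reading off one coordinate.** For $\delta\in(0,1]$ and $1\le n\le AN(\delta)$, the coordinate of $S^n(I-S)x$ with index $0$ is $x_n-x_{n+1}$, where $x_n=e^{i\delta n}$ and $x_{n+1}=e^{i\delta(n+1)-1/w^2}$. Since the norm of $X$ dominates $\|\cdot\|_\infty$,
$$\|S^n(I-S)\|\ge\frac{|x_n-x_{n+1}|}{C_5}=\frac{|1-e^{i\delta-1/w^2}|}{C_5}\ge\frac{e^{-1/w^2}\sin\delta}{C_5}\ge\frac{\delta}{5C_5},$$
where we took the imaginary part and used $w\ge1$ and $\sin\delta\ge2\delta/\pi$.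

**Step 4b: choosing $\delta$ for given $n$.** Let $n\ge\max(1,AN(1),N(\pi))$ be an integer and $\delta=N^{-1}(n/A)$. Then $\delta\le1$ and $n=AN(\delta)$. By (1) with $t=n/A$, $\lambda=1/A$, $\delta\ge A\,N^{-1}(n)=\frac2KN^{-1}(n)$. So
$$\|S^n(I-S)\|\ge\frac2{5KC_5}N^{-1}(n).$$

**Step 4c: $1\in\sigma(S)$.** Otherwise $\sigma(S)$, a compact subset of the closed disc, would miss $\mathbb T$ by Step 2. Then $S$ would have spectral radius less than $1$, and $\|S^n(I-S)\|$ would decay exponentially. This contradicts Step 4b, because $N^{-1}(n)\ge1/n$ for large $n$. Hence $\sigma_u(S)=\{1\}$. (One also sees this from the constant sequence, which lies in $X$ and is fixed by $S$.)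

Together with Steps 1 and 2 this proves Theorem 2, hence Theorem 1. $\blacksquare$

## 8. The matching upper bound: about $\log q$ integrations by parts

Now let $m$ and $T$ be as in Theorem 3; (D) is not assumed. The plan is to cut the frequency circle at $|\theta|\approx\delta$. Low frequencies contribute $O(\delta)$. For high frequencies we integrate by parts $k$ times. The integrand carries a factor $q(\delta)$, which must be beaten by $(Ckm(\delta)/n)^k$. With fixed $k$ this would require $n\gtrsim m(\delta)q(\delta)^{1/k}$; with $k\approx\log q(\delta)$ it requires only $n\gtrsim m(\delta)\log q(\delta)$. So the cut-off must depend on $k$ in a controlled way.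

Let $K_0=\sup_n\|T^n\|$, $R(\theta)=(e^{i\theta}-T)^{-1}$, $0<\delta\le\pi/2$, $q_\delta=q(\delta)$, $m_\delta=m(\delta)$, and $k=\lceil\log(e+q_\delta)\rceil+1\ge2$.

**Step 1: a cut-off with $k$ well-controlled derivatives.** Let $\rho\ge0$ be a fixed smooth function with $\int\rho=1$ and $\operatorname{supp}\rho\subseteq[-\frac14,\frac14]$. Let $\beta_k$ be the $k$-fold convolution of $4k\mathbf 1_{[-1/(8k),1/(8k)]}$; it has integral $1$ and support $[-\frac18,\frac18]$. Put $\chi_0=\mathbf 1_{[-3/2,3/2]}*\rho*\beta_k$. Then $\chi_0$ is smooth, $0\le\chi_0\le1$, $\chi_0=1$ on $[-1,1]$, and $\operatorname{supp}\chi_0\subseteq[-\frac{15}8,\frac{15}8]$. Moreover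
$$|\chi_0^{(j)}|\le(8k)^j,\qquad0\le j\le k.$$
To see this, let each derivative act on a different factor of $\beta_k$; the derivative of $4k\mathbf 1_{[-1/(8k),1/(8k)]}$ is a measure of total variation $8k$.

Let $g(s)=\int\chi_0(v)e^{ivs}dv$, a product of three Fourier transforms. The factor from $\mathbf 1_{[-3/2,3/2]}$ and its derivative are bounded, by $3$ and $\frac94$. The factor from $\rho$ is a fixed Schwartz function. The factor from $\beta_k$ and its derivative are bounded by $1$ and $\frac18$. By the product rule $\int|g'|\le C_0$, an absolute constant.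

Let $\chi(\theta)=\chi_0(\theta/\delta)$ on $[-\pi,\pi]$, extended $2\pi$-periodically. It is smooth because $\frac{15}8\delta<\pi$. Let $\psi=1-\chi$ and
$$b_j=\frac1{2\pi}\int_{-\pi}^\pi\chi(\theta)e^{ij\theta}d\theta=\frac\delta{2\pi}g(j\delta),\qquad\sum_j|b_j-b_{j+1}|\le\frac\delta{2\pi}\int|g'|\le\frac{C_0\delta}{2\pi}.$$
The coefficients $c_j=\frac1{2\pi}\int_{-\pi}^\pi\psi e^{ij\theta}d\theta=\mathbf 1_{j=0}-b_j$ are absolutely summable, since $\psi$ is smooth and periodic.

**Step 2: splitting $T^n(I-T)$ into low and high frequencies.** For $r>1$, $re^{i\theta}(re^{i\theta}-T)^{-1}=\sum_{l\ge0}r^{-l}e^{-il\theta}T^l$, so for $n\ge0$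
$$\sum_{l\ge0}c_{n-l}r^{-l}T^l=\frac1{2\pi}\int_{-\pi}^\pi\psi(\theta)e^{in\theta}\,re^{i\theta}(re^{i\theta}-T)^{-1}d\theta.$$
Let $r\downarrow1$. On the left use absolute summability of $(c_j)$ and power-boundedness; on the right, the convergence is uniform on $\operatorname{supp}\psi$, which stays away from $\theta=0$. Since $c_j=\mathbf 1_{j=0}-b_j$, this gives
$$T^n=\sum_{l\ge0}b_{n-l}T^l+\frac1{2\pi}\int_{-\pi}^\pi\psi(\theta)e^{i(n+1)\theta}R(\theta)\,d\theta .$$
Subtract the same identity for $n+1$: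
$$T^n(I-T)=\sum_{l\ge0}(b_{n-l}-b_{n+1-l})T^l+\frac1{2\pi}\int_{-\pi}^\pi\psi(\theta)e^{i(n+1)\theta}Q(\theta)\,d\theta,\qquad Q(\theta)=(1-e^{i\theta})R(\theta).\tag{9}$$
The first term has norm at most $C_0K_0\delta$.

**Step 3: derivatives of $Q$.** We use analyticity near the circle. For $0<|\theta|\le\pi$ let $z\in\mathbb C$ with $|z-\theta|\le\frac1{4Bm(|\theta|)}$; this radius is at most $|\theta|/4\le\pi/4<1$. Then
$$|e^{iz}-e^{i\theta}|\le e^{|z-\theta|}-1\le2|z-\theta|\le\frac1{2Bm(|\theta|)} .$$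
By the Neumann series $R(z)=(e^{iz}-T)^{-1}$ exists and is analytic there, with $\|R(z)\|\le2Bm(|\theta|)$. Also $|1-e^{iz}|\le|\theta|+2|z-\theta|\le2|\theta|$. So $Q(z)=(1-e^{iz})R(z)$ has norm at most $4Bq(|\theta|)$ on this disc, and Cauchy's estimates give
$$\|Q^{(j)}(\theta)\|\le4Bq(|\theta|)\,j!\,(4Bm(|\theta|))^j,\qquad j\ge0.\tag{10}$$

**Step 4: integrating by parts $k$ times.** The function $\psi Q$ is smooth and $2\pi$-periodic, since $\psi=0$ for $|\theta|\le\delta$. So the integral term in (9) has norm at most $\frac1{2\pi}n^{-k}\int_{-\pi}^\pi\|(\psi Q)^{(k)}\|d\theta$.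

On $\delta\le|\theta|\le2\delta$ we have $q(|\theta|)\le q_\delta$, $m(|\theta|)\le m_\delta$, $1/\delta\le m_\delta$, and $|\psi^{(j)}|\le(8k/\delta)^j$. By Leibniz's rule, (10) and $(k-j)!\le k^{k-j}$,
$$\|(\psi Q)^{(k)}\|\le\sum_j\binom kj\Big(\frac{8k}\delta\Big)^j4Bq_\delta\,(k-j)!\,(4Bm_\delta)^{k-j}\le4Bq_\delta(8Bkm_\delta+4Bkm_\delta)^k=4Bq_\delta(12Bkm_\delta)^k .$$
This region has length $2\delta$, so it contributes at most $8B\delta q_\delta(12Bkm_\delta)^k$.

On $2\delta<|\theta|\le\pi$ we have $\psi=1$ and $m(|\theta|)=q(|\theta|)/|\theta|\le m_\delta\delta/|\theta|$. So $\|(\psi Q)^{(k)}\|\le4Bq_\delta\,k!\,(4Bm_\delta)^k(\delta/|\theta|)^k$. Since $k\ge2$, $2\int_{2\delta}^\infty(\delta/\theta)^kd\theta=\frac{2^{2-k}}{k-1}\delta\le\delta$. So this region contributes at most $4B\delta q_\delta(12Bkm_\delta)^k$.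

Altogether the integral term has norm at most
$$\frac1{2\pi}\,n^{-k}\cdot12B\,\delta q_\delta\,(12Bkm_\delta)^k\le2B\delta\,q_\delta\Big(\frac{12Bkm_\delta}n\Big)^k .$$
If $n\ge12eBkm_\delta$, this is at most $2B\delta q_\delta e^{-k}\le2B\delta$, because $e^k\ge e+q_\delta$. Since $k\le\log(e+q_\delta)+2\le3\log(e+q_\delta)$, the condition on $n$ holds whenever $n\ge36eB\,N(\delta)$.

**Step 5: choosing $\delta$.** We have shown
$$\|T^n(I-T)\|\le(C_0K_0+2B)\,\delta\qquad\text{whenever }0<\delta\le\pi/2,\ n\ge36eB\,N(\delta).$$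
For large $n$ take $\delta=N^{-1}(n/(36eB))$, which is at most $\pi/2$ and, by (1), at most $36eB\,N^{-1}(n)$. Hence $\|T^n(I-T)\|=O(N^{-1}(n))$, which is Theorem 3. $\blacksquare$
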